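# The bounded volume class and the Cheeger constant of negatively curved manifolds

## 1. Hyperbolic space, where everything can be done with one base point

Throughout, manifolds are Riemannian, connected, orientable with a chosen orientation, complete and without boundary, and $n=\dim M\ge 2$. The volume form is $\omega$. We compare two ways of saying that the volume of $M$ is controlled from the boundary, one geometric and one cohomological. On $\mathbb H^n$ both hold, for the same reason.

**Definition (Cheeger isoperimetric constant).** $h(M)=\inf_A \frac{\mathrm{vol}_{n-1}(\partial A)}{\mathrm{vol}_n(A)}$, where $A$ ranges over the (nonempty) compact $n$-dimensional submanifolds of $M$ with smooth boundary.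

If $M$ is compact, then $A=M$ is allowed and $h(M)=0$. Always $h(M)<\infty$, since a small ball gives a finite ratio. For a disk of radius $R$ in $\mathbb H^2$ the ratio is $2\pi\sinh R/(2\pi(\cosh R-1))=\coth(R/2)$, which decreases to $1$.

**Definition (comass).** For a $k$-form $\alpha$ put $|\alpha|_x=\sup\{\alpha(v_1,\dots,v_k):|v_i|\le1\}$ and $\|\alpha\|_\infty=\sup_x|\alpha|_x$.

For example $|\omega|=1$, and $|\iota_V\omega|=|V|$ for a vector field $V$. We use three elementary facts. For 1-forms, Hadamard's inequality gives $|\alpha_1\wedge\dots\wedge\alpha_k|\le\prod|\alpha_i|$. By the shuffle formula, $|\alpha\wedge\beta|\le\binom{p+q}{p}|\alpha||\beta|$ for a $p$-form $\alpha$ and a $q$-form $\beta$. Finally $|\eta(v_1,\dots,v_k)|\le|\eta|\,|v_1\wedge\dots\wedge v_k|$, where $|v_1\wedge\dots\wedge v_k|=\det(\langle v_i,v_j\rangle)^{1/2}\le\prod|v_i|$.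

**The isoperimetric side on $\mathbb H^n$.** Fix $p\in\mathbb H^n$. In polar coordinates $(\rho,\nu)$ around $p$ we have $\omega=\sinh^{n-1}\!\rho\;d\rho\wedge d\nu$, with $d\nu$ the volume form of the unit sphere. Put
$$\alpha_p=\Big(\int_0^\rho\sinh^{n-1}t\,dt\Big)d\nu .$$
Then $d\alpha_p=\omega$ away from $p$. The form is also smooth at $p$: the integral is $\rho^n$ times a smooth function of $\rho^2$, and $\rho^n d\nu=\sum_i(-1)^{i-1}x_i\,dx_1\wedge\dots\widehat{dx_i}\dots\wedge dx_n$ in normal coordinates. Since $|d\nu|=\sinh^{-(n-1)}\rho$ and $\sinh t/\sinh\rho\le e^{-(\rho-t)}$ for $0\le t\le\rho$,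
$$|\alpha_p|=\int_0^\rho\Big(\frac{\sinh t}{\sinh\rho}\Big)^{n-1}dt\le\int_0^\rho e^{-(n-1)(\rho-t)}dt\le\frac1{n-1}.$$
So Stokes' theorem gives $\mathrm{vol}(A)=\int_{\partial A}\alpha_p\le\frac1{n-1}\mathrm{vol}(\partial A)$ for every $A$, that is, $h(\mathbb H^n)\ge n-1$. Balls of radius $R\to\infty$ have ratio $\sinh^{n-1}R/\int_0^R\sinh^{n-1}t\,dt\to n-1$, so $h(\mathbb H^n)=n-1>0$.

**Definition (bounded cohomology).** A singular $k$-cochain $\beta$ with real values is bounded if $\|\beta\|_\infty=\sup_\sigma|\beta(\sigma)|<\infty$, over all singular $k$-simplices $\sigma$. The coboundary $(\delta\beta)(\sigma)=\sum_j(-1)^j\beta(\sigma\circ\partial_j)$, where $\partial_j$ is the $j$-th face map, preserves boundedness. $H^k_b(M,\mathbb R)$ is the cohomology of the complex of bounded cochains.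

A small example: $H^1_b(M,\mathbb R)=0$. A 1-cocycle $\beta$ gives a homomorphism $\pi_1(M)\to\mathbb R$. If $\beta$ is bounded, this homomorphism has bounded image, so it is $0$. Then $f(x)=\beta(\text{any path from }o\text{ to }x)$ is well defined and bounded, and $\beta=\delta f$.

**Definition (straight simplices and the volume class).** Let $M$ have sectional curvature $K\le0$ and universal cover $\pi:X\to M$. For $x_0,\dots,x_k\in X$ the straight simplex $[x_0,\dots,x_k]$ is defined inductively: $[x_0]=x_0$, and $[x_0,\dots,x_k]$ is the geodesic cone from $x_k$ over $[x_0,\dots,x_{k-1}]$. For $\sigma:\Delta^k\to M$, the straightening $\mathrm{str}(\sigma)$ is the projection of the straight simplex on the vertices of a lift of $\sigma$. Put $\hat\omega(\sigma)=\int_{\mathrm{str}(\sigma)}\omega$ for $n$-simplices $\sigma$, and $\hat w(x_0,\dots,x_n)=\int_{[x_0,\dots,x_n]}\omega$ on $X$, where the lift of $\omega$ is again called $\omega$.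

In $\mathbb R^n$ an induction gives $[x_0,\dots,x_k](z)=\sum z_jx_j$, the affine simplex. In variable curvature the image may depend on the order of the vertices. We show in Section 3 that $\hat\omega$ is a cocycle. In Section 5 we show that straight $n$-simplices have uniformly bounded volume when $K\le-a^2<0$, with proofs that use nothing from the present section. Then $\hat\omega$ is bounded, and its class $[\hat\omega]\in H^n_b(M,\mathbb R)$ is the **bounded fundamental class** (or bounded volume class).

**The cohomological side on $\mathbb H^n$.** Here $\pi$ is the identity. The cocycle identity for the points $x_0,\dots,x_n,p$ reads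
$$\sum_{j=0}^n(-1)^j\hat w(x_0,\dots,\hat x_j,\dots,x_n,p)+(-1)^{n+1}\hat w(x_0,\dots,x_n)=0 .$$
So $\beta(\sigma)=(-1)^n\hat w(x_0,\dots,x_{n-1},p)$, with $x_i$ the vertices of $\sigma$, is a bounded cochain with $\delta\beta=\hat\omega$. Hence $[\hat\omega]=0$ on $\mathbb H^n$. Again all that was used is coning to $p$.

**What changes in general.** Let $M=X/\Gamma$ with deck group $\Gamma$. An answer on $M$ must be $\Gamma$-invariant on $X$. Neither $\alpha_p$ nor $\hat w(\cdot,p)$ is invariant if $\Gamma\ne1$, and nothing allows us to average over an infinite group. Sometimes no invariant answer exists. If $M$ is closed, then $h(M)=0$. Also $[\hat\omega]\neq0$: let $z$ be a smooth fundamental cycle and suppose $\hat\omega=\delta\beta$. Then $\hat\omega(z)=\beta(\partial z)=0$. But the geodesic homotopies from each simplex of $z$ to its straightening are compatible with faces, so Stokes' theorem gives $\hat\omega(z)=\int_z\omega=\mathrm{vol}(M)\neq 0$.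

Here is a case of infinite volume with $h(M)=0$. Let $N$ be closed and negatively curved, let $f:N\to\mathbb R/\mathbb Z$ be smooth and onto on $\pi_1$, and let $M$ be the cover of $N$ belonging to $\ker f_*$. Then $f$ lifts to $\tilde f:M\to\mathbb R$ with $\tilde f\circ T=\tilde f+1$ for a generator $T$ of the deck group of $M\to N$. The map $\tilde f$ is proper, since the translates $T^jD$ of some compact $D$ cover $M$, and $\tilde f^{-1}[-R,R]$ meets finitely many of them. For a $t$ whose class is a regular value of $f$, the set $A_k=\tilde f^{-1}[t,t+k]$ is a compact submanifold of volume $k\,\mathrm{vol}(N)$, and its boundary is two copies of $f^{-1}(t)$. So the ratio tends to $0$, and $h(M)=0$. It is not clear by hand whether $[\hat\omega]$ vanishes here. In all the cases so far that we could decide, the two conditions agree.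

## 2. Vanishing of $[\hat\omega]$ against positivity of $h(M)$

$M$ is **pinched negatively curved** if there are constants $0<a\le b$ with $-b^2\le K\le-a^2$. The following is a conjecture of Kim and Kim, stated as a problem in Ervin Hadziosmanovic, "Bounded volume class and Cheeger isoperimetric constant for negatively curved manifolds", arXiv:2507.20247 (2025): for $M$ pinched negatively curved of infinite volume and dimension $n\ge3$, the class $[\hat\omega]\in H^n_b(M,\mathbb R)$ vanishes if and only if $h(M)>0$. We prove that this is true. The infinite-volume hypothesis is not needed. Put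
$$\mathrm{Fill}(\hat\omega)=\inf\{\|\beta\|_\infty:\beta\text{ a bounded singular }(n-1)\text{-cochain on }M,\ \delta\beta=\hat\omega\}\in[0,\infty],$$
with $\inf\emptyset=\infty$ and $1/0=\infty$. By definition $[\hat\omega]=0$ if and only if $\mathrm{Fill}(\hat\omega)<\infty$. If only $K\le0$, then $\hat\omega$ is still a cocycle, possibly unbounded, and $\mathrm{Fill}(\hat\omega)$ still makes sense.

**Theorem.** Let $-b^2\le K\le-a^2<0$ on $M$ and $n\ge3$. Then $[\hat\omega]=0$ in $H^n_b(M,\mathbb R)$ if and only if $h(M)>0$. Precisely: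

* (A) if $K\le-a^2<0$ and $n\ge3$, then $\displaystyle\mathrm{Fill}(\hat\omega)\le\frac{\pi}{(n-2)!\,a^{n-1}}\cdot\frac1{h(M)}$;
* (B) if $-b^2\le K\le0$ with $b>0$ and $n\ge2$, then $\displaystyle\frac1{h(M)}\le C_1^{\,n-1}\,\mathrm{Fill}(\hat\omega)+4(1+4C_1)^{n-1}$, where $C_1=n2^{n+3}\int_0^1\big(\tfrac{\sinh bt}{b}\big)^{n-1}dt$.

The equivalence follows at once. If $h(M)>0$, then $\mathrm{Fill}(\hat\omega)<\infty$ by (A). If $[\hat\omega]=0$, then $\mathrm{Fill}(\hat\omega)<\infty$, so $1/h(M)<\infty$ by (B).

On $\mathbb H^n$ the inequality for $h$ came from a bounded form $\alpha_p$ with $d\alpha_p=\omega$. The proof inserts such a form between the two conditions: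
$$h(M)>0\iff\omega\text{ has a bounded smooth primitive on }M\iff[\hat\omega]=0 .$$
The first equivalence is Section 4. From form to cochain we integrate over straight simplices (Section 5). From cochain to form is the harder passage (Sections 6 to 10).

## 3. Straight simplices in cube coordinates

Assume $K\le0$. We need the definition of $[x_0,\dots,x_k]$ as an actual map on $\Delta^k$, and a Stokes formula for it. Coning collapses a face to a point, so the map is most easily handled on a cube.

**Step 1 (the map, and its faces).** For $p,q\in X$ let $\gamma(p,q;s)=\exp_q\big((1-s)\exp_q^{-1}p\big)$, the geodesic from $p$ ($s=0$) to $q$ ($s=1$). By Cartan–Hadamard it is smooth in all variables. Put $[x_0](e_0)=x_0$ and, for $z'\in\Delta^{k-1}$ and $t\in[0,1]$,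
$$[x_0,\dots,x_k]\big((1-t)z'+te_k\big)=\gamma\big([x_0,\dots,x_{k-1}](z'),x_k;t\big).$$
For $t=1$ the right side is $x_k$ whatever $z'$ is, so this is well defined. It is continuous because $\Delta^{k-1}\times[0,1]\to\Delta^k$ is a continuous surjection of compact Hausdorff spaces, hence a quotient map. Isometries commute with the construction, so $\mathrm{str}(\sigma)$ does not depend on the lift. Faces of straight simplices are straight:
$$[x_0,\dots,x_k]\circ\partial_j=[x_0,\dots,\hat x_j,\dots,x_k].$$
For $j=k$ this is the case $t=0$. For $k=1$, $j=0$ it is the case $t=1$. For $k\ge2$ and $j<k$, use $\partial_j((1-t)w+te_{k-1})=(1-t)\partial_jw+te_k$ for $w\in\Delta^{k-2}$. By induction on $k$ the value at this point is $\gamma([x_0,\dots,\hat x_j,\dots,x_{k-1}](w),x_k;t)$, as required. In particular the vertices of $[x_0,\dots,x_k]$ are the $x_i$. So $\pi\circ[x_0,\dots,x_k]$ is its own straightening, and $\hat\omega(\pi\circ[x_0,\dots,x_n])=\hat w(x_0,\dots,x_n)$.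

**Step 2 (passing to the cube).** This makes the map smooth up to the boundary. Put $F_0(x_0)=x_0$ and
$$F_k(x_0,\dots,x_k;s_1,\dots,s_k)=\gamma\big(F_{k-1}(x_0,\dots,x_{k-1};s_1,\dots,s_{k-1}),x_k;s_k\big),\qquad s\in[0,1]^k.$$
It is smooth in all variables. Let $Q_0=e_0$ and $Q_k(s)=(1-s_k)Q_{k-1}(s_1,\dots,s_{k-1})+s_ke_k$. By induction $F_k(x_0,\dots,x_k;\cdot)=[x_0,\dots,x_k]\circ Q_k$. In barycentric coordinates $Q_k(s)$ has $z_j=s_j\prod_{i>j}(1-s_i)$ for $1\le j\le k$. So $\partial z_j/\partial s_i=0$ for $i<j$, and the Jacobian is triangular with diagonal entries $\prod_{i>j}(1-s_i)>0$ on the open cube. Since $1-z_k-\dots-z_{j+1}=\prod_{i>j}(1-s_i)$, the inverse is $s_j=z_j/(1-z_k-\dots-z_{j+1})$. This lies in $(0,1)$ for $z$ in the open simplex. So $Q_k$ is an orientation-preserving diffeomorphism from the open cube onto the open simplex, and $\int_{[x_0,\dots,x_k]}\eta=\int_{[0,1]^k}F_k^*\eta$ for every $k$-form $\eta$.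

**Step 3 (faces of the cube and Stokes).** The purpose is a Stokes formula with only the faces of the simplex in it. Directly from the definition, in the remaining variables:
$$F_k|_{s_j=0}=F_{k-1}(x_0,\dots,\hat x_j,\dots,x_k)\quad(1\le j\le k),\tag{1}$$
$$F_k|_{s_1=1}=F_{k-1}(x_1,\dots,x_k),\tag{2}$$
$$F_k|_{s_j=1}\ \text{does not depend on } s_1\quad(2\le j\le k).\tag{3}$$
Indeed $s_j=0$ gives $F_j=F_{j-1}$, so the $j$-th coning is skipped. If $s_1=1$, then $F_1=x_1$. If $s_j=1$, then $F_j=x_j$ and all earlier variables are forgotten. With $\partial[0,1]^k=\sum_{j=1}^k(-1)^j(\{s_j=0\}-\{s_j=1\})$, Stokes' theorem on the cube gives, for every smooth $(k-1)$-form $\eta$ on $X$,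
$$\int_{[x_0,\dots,x_k]}d\eta=\sum_{j=0}^k(-1)^j\int_{[x_0,\dots,\hat x_j,\dots,x_k]}\eta .\tag{4}$$
The faces $s_j=0$ give the terms $j\ge1$ by (1). The face $s_1=1$ has sign $+$ and gives the term $j=0$ by (2). On a face $s_j=1$ with $j\ge2$, the pulled-back $(k-1)$-form vanishes by (3), since $\partial_{s_1}F_k=0$ there.

Taking $\eta=\omega$, $k=n+1$ in (4) gives $0=\int d\omega=(\delta\hat w)(x_0,\dots,x_{n+1})$. So $\hat\omega$ is a cocycle.

## 4. $1/h(M)$ is the least comass of a primitive of $\omega$

**Proposition 1.** Let $M$ be a connected oriented Riemannian manifold without boundary, $n\ge2$. Then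
$$\inf\{\|\eta\|_\infty:\eta\text{ smooth},\ d\eta=\omega\}=\frac1{h(M)} .$$

*Proof.* The inequality $\ge$ is the computation made on $\mathbb H^n$: if $d\eta=\omega$, then $\mathrm{vol}(A)=\int_{\partial A}\eta\le\|\eta\|_\infty\mathrm{vol}(\partial A)$ for all $A$, so $1/h(M)\le\|\eta\|_\infty$.

For $\le$ we may assume $h=h(M)>0$. Then $M$ is noncompact, since otherwise $A=M$ gives $h=0$. We first find a primitive in $L^\infty$ by duality, and then smooth it without losing more than an arbitrarily small amount of comass.

**Step 1 (from sets to functions).** We show $\int|df|\ge h\int|f|$ for $f\in C_c^\infty(M)$, so that $h$ becomes a linear-analysis bound. The function $|f|$ is smooth on $\{f\ne0\}$, and by Sard almost every $t>0$ is a regular value of it there. For such $t$ the set $A_t=\{|f|\ge t\}$ is compact with smooth boundary $\{|f|=t\}$. If this boundary is empty, then $A_t$ is open, closed and compact in the noncompact connected $M$, so $A_t=\emptyset$. By the coarea formula, and by Fubini for the last equality,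
$$\int|df|\ge\int_0^\infty\mathrm{vol}(\partial A_t)\,dt\ge h\int_0^\infty\mathrm{vol}(A_t)\,dt=h\int|f| .$$

**Step 2 (an $L^\infty$ primitive).** Consider the subspace $\{df:f\in C_c^\infty(M)\}$ of $L^1(M;T^*M)$ and the functional $df\mapsto\int f\omega$ on it. By Step 1 it is well defined ($df=0$ forces $f=0$) and has norm at most $1/h$. Extend it by Hahn–Banach. Trivialize $TM$ by a measurable orthonormal frame. Since $(L^1)^*=L^\infty$, there is a measurable vector field $V$ with $|V|\le1/h$ almost everywhere and
$$\int df(V)\,\omega=\int f\omega\qquad(f\in C^\infty_c(M)).$$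
Put $\eta=-\iota_V\omega$. From $0=\iota_V(df\wedge\omega)=df(V)\,\omega-df\wedge\iota_V\omega$ we get $-\int df\wedge\eta=\int f\omega$ for all $f$, which is what $d\eta=\omega$ *weakly* means. Also $|\eta|=|V|\le1/h$ almost everywhere.

**Step 3 (the scheme for smoothing).** We smooth chart by chart with a summable loss. Let $\epsilon_0>0$. Choose a countable locally finite family of relatively compact charts $U_i\cong B(0,3)\subset\mathbb R^n$, $i\ge1$, such that the $U_i'\cong B(0,1)$ cover $M$. Put $\eta_0=\eta$. Inductively we construct $L^\infty$ forms $\eta_i$ with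

* $d\eta_i=\omega$ weakly;
* $\eta_i=\eta_{i-1}$ outside a compact subset of $U_i$;
* $\eta_i$ smooth on $U_i'$ and on every open set where $\eta_{i-1}$ is smooth;
* $\operatorname{ess\,sup}|\eta_i|\le\operatorname{ess\,sup}|\eta_{i-1}|+2^{-i}\epsilon_0$.

A compact set meets only finitely many $U_i$, so on it the sequence is eventually constant. The limit is smooth, since on $U_i'$ smoothness appears at stage $i$ and is never lost. It has differential $\omega$ and comass at most $1/h+\epsilon_0$. As $\epsilon_0$ is arbitrary, this proves the proposition once the inductive step is done.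

**Step 4 (a continuous potential in one chart).** To mollify $\eta_{i-1}$ and glue, we need the error to be exact with a continuous potential. Work in $B(0,3)$ and write $\eta$ for $\eta_{i-1}$. By the Poincaré lemma there is a smooth $\theta$ on $B(0,3)$ with $d\theta=\omega$. Then $\mu=\eta-\theta$ is weakly closed. Let $\psi\in C_c^\infty(B(0,\frac52))$ with $\psi=1$ on $B(0,\frac94)$. The form $\psi\mu$ is bounded with compact support, and $d(\psi\mu)=d\psi\wedge\mu$ as distributions because $\mu$ is weakly closed.

Let $G$ be the fundamental solution of $-\sum\partial_i^2$ on $\mathbb R^n$, and let $u=G*(\psi\mu)$ componentwise. For the flat metric $dd^*+d^*d$ acts componentwise as $-\sum\partial_i^2$, so $(dd^*+d^*d)u=\psi\mu$ as distributions. Since $G$ and $\nabla G$ are locally integrable, $u\in C^1$. By elliptic regularity $u$ is smooth on every open set where $\psi\mu$ is. So $\xi_1=d^*u$ is continuous.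

Next, $du=G*d(\psi\mu)=G*(d\psi\wedge\mu)$, and $d\psi\wedge\mu$ vanishes on $B(0,\frac94)$. So $du$ is harmonic there, hence smooth. Thus $\kappa=d^*du$ is smooth on $B(0,\frac94)$, and there $d\kappa=d(\psi\mu)-dd\xi_1=d\mu=0$. The degree of $\kappa$ is $n-1\ge1$, so $\kappa=d\kappa_1$ with $\kappa_1$ smooth. Put $\xi=\xi_1+\kappa_1$ on $B(0,\frac94)$. It is continuous, $d\xi=dd^*u+d^*du=\mu$, and $\xi$ is smooth wherever $\eta$ is.

**Step 5 (mollify and glue).** This produces $\eta_i$. For $\varepsilon<\frac14$ let $\xi^\varepsilon=\xi*\rho_\varepsilon$ be the standard mollification, defined on $B(0,2)$. Let $\chi\in C_c^\infty(B(0,2))$ with $0\le\chi\le1$ and $\chi=1$ near $\overline{B(0,1)}$. Since $d\xi^\varepsilon=\mu*\rho_\varepsilon$ and $\mu=\eta-\theta$,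
$$\eta_i:=\eta+d\big(\chi(\xi^\varepsilon-\xi)\big)=(1-\chi)\eta+\chi\big(\eta*\rho_\varepsilon+\theta-\theta*\rho_\varepsilon\big)+d\chi\wedge(\xi^\varepsilon-\xi).$$
Then $d\eta_i=\omega$ weakly, $\eta_i=\eta$ outside $\operatorname{supp}\chi$, and $\eta_i$ is smooth where $\eta$ is. Near $\overline{B(0,1)}$ it equals $\eta+\mu*\rho_\varepsilon-\mu=\theta+d\xi^\varepsilon$, which is smooth.

As $\varepsilon\to0$, $\xi^\varepsilon\to\xi$ and $\theta*\rho_\varepsilon\to\theta$ uniformly on $\operatorname{supp}\chi$. By uniform continuity of the metric coefficients on compact sets there is $\delta(\varepsilon)\to0$ such that a vector of length $\le1$ at $x\in\operatorname{supp}\chi$ has length $\le1+\delta(\varepsilon)$ at $x-y$ whenever $|y|\le\varepsilon$. So $|\eta*\rho_\varepsilon|\le(1+\delta(\varepsilon))^{n-1}\operatorname{ess\,sup}|\eta|$ on $\operatorname{supp}\chi$. Hence $|\eta_i|\le(1+o(1))\operatorname{ess\,sup}|\eta|+o(1)$, and a small $\varepsilon$ gives the required bound. $\square$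

## 5. Volumes of straight simplices, and the proof of (A)

For $\sigma=[x_0,\dots,x_k]$ let $\mathrm{vol}_k(\sigma)=\int_{[0,1]^k}|\partial_{s_1}F_k\wedge\dots\wedge\partial_{s_k}F_k|\,ds$. Then $|\int_\sigma\eta|\le\|\eta\|_\infty\mathrm{vol}_k(\sigma)$.

**Lemma 2.** If $K\le-a^2<0$ and $k\ge2$, then $\mathrm{vol}_k(\sigma)\le\dfrac{\pi}{(k-1)!\,a^k}$.

*Proof.* **Step 1 (growth of Jacobi fields).** This replaces the explicit factor $\sinh^{n-1}$ of $\mathbb H^n$. Let $c$ be a unit-speed geodesic from $p$, let $J\ne0$ be a normal Jacobi field with $J(0)=0$, and let $u=|J|$. There are no conjugate points, so $u>0$ for $\rho>0$, and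
$$u''=\frac{|J|^2|J'|^2-\langle J,J'\rangle^2}{|J|^3}-\frac{\langle R(J,c')c',J\rangle}{|J|}\ge a^2u .$$
With $y(\rho)=\sinh(a\rho)/a$ we get $(u'y-uy')'=u''y-uy''\ge0$, and $u'y-uy'\to0$ as $\rho\to0$. Hence $\langle J',J\rangle/|J|^2=u'/u\ge y'/y$.

Now let $J_1,\dots,J_m$ be linearly independent such fields and $g=|J_1\wedge\dots\wedge J_m|$. At a given $\rho_0>0$ replace them by linear combinations that are orthonormal at $\rho_0$. This multiplies $g$ by a constant. Since $g^2$ is the Gram determinant, $g'/g=\sum\langle J_i',J_i\rangle\ge m\,y'/y$ at $\rho_0$. So $g/y^m$ is nondecreasing: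
$$g(\rho)\le g(r)\,\big(y(\rho)/y(r)\big)^m,\qquad0\le\rho\le r.\tag{5}$$

**Step 2 (volume of a cone in polar form).** The simplex $\sigma$ is the cone from $p=x_k$ over $\tau=[x_0,\dots,x_{k-1}]$. Parametrize $\tau$ by $u\in[0,1]^{k-1}$ via $F_{k-1}$. Put $r(u)=d(p,\tau(u))$ and $\rho=(1-s_k)r(u)$, the distance from $p$. Then $\partial_{s_k}F_k$ is radial of length $r(u)$. The field $\partial_{u_i}F_k$ is a Jacobi field along the ray, vanishing at $p$ and equal to $\partial_{u_i}\tau$ at the far end. Its normal part is $J_i(\rho)$, the normal Jacobi field vanishing at $p$ whose value at $r(u)$ is the normal part of $\partial_{u_i}\tau$. Its tangential part does not affect the wedge product. Since $d\rho=r\,ds_k$ in absolute value,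
$$\mathrm{vol}_k(\sigma)=\int\!\int_0^{r(u)}g_u(\rho)\,d\rho\,du,\qquad g_u=|J_1\wedge\dots\wedge J_{k-1}|,\qquad g_u(r(u))\le|\partial_{u_1}\tau\wedge\dots\wedge\partial_{u_{k-1}}\tau| .$$
Points with $r(u)=0$ or with dependent $J_i$ contribute $0$.

**Step 3 (triangles).** This is the base of the induction, and the only place where more than exponential decay is needed, because the side $\tau$ may be arbitrarily long. Let $k=2$. If $x_0=x_1$, or if $p$ lies on the geodesic line through $\tau$, the area is $0$. Otherwise parametrize $\tau$ by arclength $s$. Then $r(s)>0$ is smooth and $r'=\cos\theta$, where $\theta\in(0,\pi)$ is the angle between $\tau'$ and the outward radial direction. The normal Jacobi field $J$ has $|J(r)|=\sin\theta$. The Hessian of the distance from $p$ gives $r''=\langle J'(r),J(r)\rangle$, so by Step 1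
$$-\theta'\sin\theta=r''\ge a\coth(ar)\sin^2\theta,\qquad\text{i.e. }-\theta'\ge a\coth(ar)\sin\theta .$$
By (5), and because $\int_0^r\frac{\sinh a\rho}{\sinh ar}d\rho=\frac{\cosh ar-1}{a\sinh ar}\le\frac{\coth(ar)}a$,
$$\mathrm{vol}_2(\sigma)\le\int\frac{\coth(ar)\sin\theta}{a}\,ds\le\frac1{a^2}\int-\theta'\,ds\le\frac\pi{a^2}.$$

**Step 4 (induction).** Let $k\ge3$. We have $\sinh(a\rho)/\sinh(ar)\le e^{-a(r-\rho)}$ for $0\le\rho\le r$, because the quotient is $e^{-a(r-\rho)}(1-e^{-2a\rho})/(1-e^{-2ar})$. So (5) with $m=k-1$ and Step 2 give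
$$\mathrm{vol}_k(\sigma)\le\mathrm{vol}_{k-1}(\tau)\int_0^\infty e^{-(k-1)at}dt=\frac{\mathrm{vol}_{k-1}(\tau)}{(k-1)a}\le\frac{\pi}{(k-2)!\,a^{k-1}}\cdot\frac1{(k-1)a}=\frac{\pi}{(k-1)!\,a^k}.\qquad\square$$

**Proof of (A).** Let $K\le-a^2$ and $n\ge3$. If $h(M)=0$ there is nothing to prove. Let $h(M)>0$ and $\epsilon>0$. By Proposition 1 there is a smooth $\eta$ on $M$ with $d\eta=\omega$ and $\|\eta\|_\infty\le1/h(M)+\epsilon$. For a singular $(n-1)$-simplex $\sigma$ put $\beta(\sigma)=\int_{\mathrm{str}(\sigma)}\eta$, the integral of $\pi^*\eta$ over the straight simplex on the vertices of a lift. Since $n-1\ge2$, Lemma 2 with $k=n-1$ gives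
$$|\beta(\sigma)|\le\Big(\frac1{h(M)}+\epsilon\Big)\frac{\pi}{(n-2)!\,a^{n-1}} .$$
Let $\sigma$ be an $n$-simplex whose lift has vertices $x_0,\dots,x_n$. By (4) for $\pi^*\eta$, $(\delta\beta)(\sigma)=\sum_j(-1)^j\int_{[x_0,\dots,\hat x_j,\dots,x_n]}\pi^*\eta=\int_{[x_0,\dots,x_n]}\omega=\hat\omega(\sigma)$. Let $\epsilon\to0$. $\square$

**Remark (surfaces).** For $n=2$ the proof of (A) stops at Lemma 2 with $k=1$: straight 1-simplices are geodesic segments of arbitrary length. The equivalence itself is then false. Let $M$ be a hyperbolic one-holed torus: a compact core $S$ with geodesic boundary $c$ of length $\ell$, completed by a funnel $[0,\infty)\times\mathbb R/\ell\mathbb Z$ with metric $dr^2+\cosh^2r\,dt^2$.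

First, $h(M)>0$. As $M$ is a noncompact surface, $\omega=d\eta$ for some smooth $\eta$. On the funnel, suitably oriented, $\eta-\sinh r\,dt$ is closed, so it equals $C\,dt+df$ for a constant $C$. Subtract $d(\chi f)$ from $\eta$, where $\chi$ is a cutoff equal to $0$ for $r\le\frac12$ (and on $S$) and to $1$ for $r\ge1$. The new primitive is $(\sinh r+C)\,dt$ for $r\ge1$, of comass $|\sinh r+C|/\cosh r$, which is bounded. The rest of $M$ is compact. So $h(M)>0$ by Proposition 1.

Secondly, $[\hat\omega]\ne0$. Suppose $\hat\omega=\delta\beta$ with $\beta$ bounded, and put $\beta_\eta(\sigma)=\int_{\mathrm{str}(\sigma)}\eta$. Then $\delta\beta_\eta=\hat\omega$ by (4), so $\beta-\beta_\eta$ is a 1-cocycle and gives a homomorphism $\pi_1(M)\to\mathbb R$. The loop $c$, based on itself, represents a commutator, so the homomorphism vanishes on every $c^k$. The straightening of $c^k$ is the closed geodesic run $k$ times. Hence $\beta(c^k)=\beta_\eta(c^k)=k\int_c\eta=\pm k\,\mathrm{area}(S)$, which is unbounded, a contradiction.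

## 6. Why triangulating $A$ does not prove (B), and local cone primitives

Let $\hat\omega=\delta\beta$ with $\beta$ bounded. We want $\mathrm{vol}(A)\le C\,\mathrm{vol}(\partial A)$ for all $A$. The sensible first attempt is to triangulate $A$ by a chain $z$, and to write $|\hat\omega(z)|=|\beta(\partial z)|\le\|\beta\|_\infty\cdot\#\{\text{simplices of }\partial z\}$. This stops at two points. The left side is the volume of the straightened chain, and straightening moves $\partial A$. On the right side we would need $\#\{\text{simplices of }\partial z\}\le C\,\mathrm{vol}(\partial A)$. A sphere of radius $\varepsilon$ needs at least one simplex and has area tending to $0$, so no such $C$ works for all $A$. A bound on $\beta$ is a bound per simplex, and what we need is a bound per unit of area.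

Proposition 1 suggests not to look at $A$ at all. By its easy half it is enough to construct a smooth $\eta$ on $M$ with $d\eta=\omega$ and $\|\eta\|_\infty$ bounded in terms of $\|\beta\|_\infty$. Work on $X$ with a $\Gamma$-equivariant family of points $p_\iota$ and a $\Gamma$-equivariant partition of unity $\varphi_\iota$ with $\varphi_\iota$ supported near $p_\iota$. Near $p_\iota$ the cone primitive $\alpha_\iota=\alpha_{p_\iota}$ of $\omega$ is bounded, so $T_0=\sum_\iota\varphi_\iota\alpha_\iota$ is invariant and bounded. It is not a primitive of $\omega$, since the $d\varphi_\iota$ leave an error.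

Let us follow the error for $n=2$. Here $dT_0=\omega-U_0$ with $U_0=\sum_\iota\alpha_\iota\wedge d\varphi_\iota$. The difference of two cone primitives is exact. Let $\alpha_{\iota\kappa}(x)=\hat w(p_\iota,p_\kappa,x)$, the signed area of a triangle. Then $d\alpha_{\iota\kappa}=\alpha_\iota-\alpha_\kappa$ (a case of (9) below). So for $T_1=\sum\alpha_{\iota\kappa}\varphi_\iota d\varphi_\kappa$, using $\sum\varphi_\iota=1$ and $\sum d\varphi_\kappa=0$,
$$dT_1=\sum(\alpha_\iota-\alpha_\kappa)\wedge\varphi_\iota d\varphi_\kappa+\sum\alpha_{\iota\kappa}\,d\varphi_\iota\wedge d\varphi_\kappa=-U_0+U_1,\qquad U_1=\sum\alpha_{\iota\kappa}\,d\varphi_\iota\wedge d\varphi_\kappa .$$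
Hence $d(T_0-T_1)=\omega-U_1$. The cocycle identity for $\hat w$ turns $U_1$ into $\Theta=\sum\hat w(p_\iota,p_\kappa,p_\lambda)\,\varphi_\iota d\varphi_\kappa\wedge d\varphi_\lambda$. This last error contains only values of $\hat w$ on the discrete set of points $p_\iota$, and there we may insert $\hat w=\delta b$ with $b$ bounded. Then $\Theta=d\eta_1$ with $\eta_1=\sum b(p_\iota,p_\kappa)\varphi_\iota d\varphi_\kappa$. No regularity of $b$ is needed. The corrections $T_0,T_1$ are bounded on every $M$, and $[\hat\omega]=0$ is used only to get rid of $\Theta$.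

One more obstacle is hidden in the word "bounded". If $d(x,\gamma x)=\varepsilon$ for some $\gamma\ne1$, then the points $\gamma^jx$ with $|j|\le1/\varepsilon$ lie within distance $1$ of $x$. They are distinct, because $\Gamma$ is torsion-free. So the number of indices $\iota$ active at $x$ has no bound in terms of curvature, and bounds that count indices fail where $M$ has small injectivity radius. The way out is to bound the sum $\sum_\iota|d\varphi_\iota|$ directly. This can be done if the $\varphi_\iota$ come from one smooth kernel on $X$ integrated over the pieces of a partition of $X$: the sum is then at most an integral over $X$, however many pieces there are.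

From now on $-b^2\le K\le0$, $n\ge2$, and $\hat\omega=\delta\beta$ with $\beta$ bounded. (If there is no such $\beta$, then (B) is trivial.) We construct a smooth $\eta$ on $M$ with $d\eta=\omega$ and
$$\|\eta\|_\infty\le C_1^{n-1}\|\beta\|_\infty+4(1+4C_1)^{n-1}.$$
By the easy half of Proposition 1, $1/h(M)\le\|\eta\|_\infty$, and the infimum over $\beta$ gives (B).

## 7. An equivariant partition of unity with $\sum_\iota|d\varphi_\iota|\le C_1$

**Step 1 (a cover of $M$ by small balls).** We need balls whose preimages in $X$ are disjoint unions of balls. For $q\in X$ choose $0<r\le1$ with $r\le\frac12\min_{\gamma\ne1}d(q,\gamma q)$. The minimum is positive because $\Gamma$ acts freely and properly discontinuously. If $\Gamma=1$, any $r\le1$ is allowed. Then $\pi^{-1}(B(\pi q,r))$ is the union of the balls $\gamma B(q,r)$, which are disjoint: a common point of two of them would give two orbit points at distance $<2r$. Fix $o\in M$. By completeness the annuli $\{k\le d(o,\cdot)\le k+1\}$, $k\ge0$, are compact. Cover each by finitely many such balls centered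 in it. This gives a countable cover by balls $B_i=B(\pi q_i,r_i)$. A ball from the $k$-th annulus lies at distance $\ge k-1$ from $o$, so every compact set meets only finitely many $B_i$.

**Step 2 (an equivariant partition of $X$).** We cut $X$ into pieces labeled by a set on which $\Gamma$ acts. Let $E_i=B_i\setminus\bigcup_{j<i}B_j$ and $\tilde E_i=\pi^{-1}(E_i)\cap B(q_i,r_i)$. Let $\mathcal I$ be the countable set of pairs $\iota=(i,\gamma)$, $\gamma\in\Gamma$, with $\Gamma$ acting on the second factor. Put $E_\iota=\gamma\tilde E_i$ and $p_\iota=\gamma q_i$. The $E_i$ partition $M$, and $\pi^{-1}(E_i)$ is the disjoint union of the $\gamma\tilde E_i$. So the Borel sets $E_\iota$ partition $X$, and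
$$E_\iota\subset B(p_\iota,1),\qquad E_{\gamma\iota}=\gamma E_\iota,\qquad p_{\gamma\iota}=\gamma p_\iota .$$
The partition is locally finite: if $L\subset X$ is compact, then $\pi(L)$ meets finitely many $B_i$, and for each of these only finitely many $\gamma B(q_i,r_i)$ meet $L$.

**Step 3 (smoothing with one kernel).** Let $\psi:[0,\infty)\to[0,1]$ be smooth with $\psi=1$ on $[0,\frac14]$, $\psi=0$ on $[1,\infty)$ and $|\psi'|\le2$. Put $\rho(x,y)=\psi(d(x,y)^2)$, which is smooth on $X\times X$, and
$$Z(x)=\int_X\rho(x,y)\,dy,\qquad\varphi_\iota(x)=Z(x)^{-1}\int_{E_\iota}\rho(x,y)\,dy .$$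
Then $\varphi_\iota\ge0$ is smooth. If $\varphi_\iota\ne0$ somewhere on $B(x,1)$, then $E_\iota$ meets $B(x,2)$, so the family is locally finite. Hence $\sum_\iota\varphi_\iota=1$ and $\sum_\iota d\varphi_\iota=0$. By invariance of $d$ and of the volume, $\varphi_{\gamma\iota}\circ\gamma=\varphi_\iota$. If $\varphi_\iota(x)\ne0$, there is $y\in E_\iota$ with $d(x,y)<1$ and $d(y,p_\iota)<1$. So $d(x,p_\iota)\le2$ for $x\in\operatorname{supp}\varphi_\iota$.

**Step 4 (the $\ell^1$ bound).** This is the estimate that does not see the injectivity radius. For $d=d(x,y)\le1$ we have $|d_x\rho|\le2d\,|\psi'(d^2)|\le4$, and $d_x\rho=0$ for $d\ge1$. Since the $E_\iota$ partition $X$, the sum over $\iota$ is at most one integral over $X$: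
$$\sum_\iota|d\varphi_\iota|(x)\le\int_X\Big|d_x\frac{\rho(x,y)}{Z(x)}\Big|dy\le\frac1Z\int_X|d_x\rho|\,dy+\frac{|dZ|}{Z^2}\int_X\rho\,dy\le\frac2{Z(x)}\int_X|d_x\rho(x,y)|\,dy .$$
Here $Z(x)\ge\mathrm{vol}\,B(x,\frac12)$. Bishop's theorem ($K\ge-b^2$) gives $\mathrm{vol}\,B(x,1)\le|S^{n-1}|\int_0^1(\sinh(bt)/b)^{n-1}dt$, and Günther's theorem ($K\le0$) gives $\mathrm{vol}\,B(x,\frac12)\ge|S^{n-1}|2^{-n}/n$. So
$$\sum_\iota|d\varphi_\iota|(x)\le\frac{8\,\mathrm{vol}\,B(x,1)}{\mathrm{vol}\,B(x,\frac12)}\le C_1.\tag{6}$$

## 8. The bounded form $\eta_1$ and its differential $\Theta$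

The aim is to turn the cochain $\beta$ into a form, using only its values on straight simplices with vertices among the $p_\iota$. Let $b(x_0,\dots,x_{n-1})=\beta(\pi\circ[x_0,\dots,x_{n-1}])$. (The function $b$ always appears with arguments; without arguments, $b$ is the curvature constant.) This function is $\Gamma$-invariant and bounded by $\|\beta\|_\infty$. Faces of straight simplices are straight, so
$$\sum_{j=0}^n(-1)^jb(x_0,\dots,\hat x_j,\dots,x_n)=(\delta\beta)(\pi\circ[x_0,\dots,x_n])=\hat w(x_0,\dots,x_n).$$
Put
$$\eta_1=\sum_{\iota_0,\dots,\iota_{n-1}}b(p_{\iota_0},\dots,p_{\iota_{n-1}})\,\varphi_{\iota_0}d\varphi_{\iota_1}\wedge\dots\wedge d\varphi_{\iota_{n-1}},\qquad\Theta=\sum_{\iota_0,\dots,\iota_n}\hat w(p_{\iota_0},\dots,p_{\iota_n})\,\varphi_{\iota_0}d\varphi_{\iota_1}\wedge\dots\wedge d\varphi_{\iota_n}.$$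
Both are locally finite sums of smooth forms. Both are $\Gamma$-invariant, because $\gamma^*\varphi_{\gamma\iota}=\varphi_\iota$ and the coefficients are invariant. By Hadamard, $\sum\varphi_\iota=1$ and (6), $\|\eta_1\|_\infty\le C_1^{n-1}\|\beta\|_\infty$.

Now insert the formula for $\hat w$ into $\Theta$. A term omitting $\iota_j$ with $j\ge1$ vanishes after summing over $\iota_j$, because $\sum_{\iota_j}d\varphi_{\iota_j}=0$. In the term omitting $\iota_0$ use $\sum_{\iota_0}\varphi_{\iota_0}=1$. Hence
$$\Theta=\sum_{\iota_1,\dots,\iota_n}b(p_{\iota_1},\dots,p_{\iota_n})\,d\varphi_{\iota_1}\wedge\dots\wedge d\varphi_{\iota_n}=d\eta_1.\tag{7}$$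

## 9. A primitive of $\omega-\Theta$ from iterated cones

This section carries out the computation of Section 6 for every $n$.

**Step 1 (Stokes for fiber integrals).** The cone primitives are fiber integrals over cubes, so we need their differentials. Let $\vartheta$ be a closed form of degree $m+q$ on $\mathcal K\times X$, $\mathcal K=[0,1]^m$. Define the $q$-form
$$\Big(\int_{\mathcal K}\vartheta\Big)(v_1,\dots,v_q)=\int_{\mathcal K}\vartheta(\partial_{s_1},\dots,\partial_{s_m},v_1,\dots,v_q)\,ds,$$
and similarly for faces of $\mathcal K$, with the remaining variables in increasing order. Then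
$$d\int_{\mathcal K}\vartheta=(-1)^{m+1}\int_{\partial\mathcal K}\vartheta,\qquad\partial\mathcal K=\sum_{j=1}^m(-1)^j\big(\{s_j=0\}-\{s_j=1\}\big).\tag{8}$$
To see this, write the relevant components of $\vartheta$ as $ds_1\wedge\dots\wedge ds_m\wedge\alpha_s$ and $ds_1\wedge\dots\widehat{ds_j}\dots\wedge ds_m\wedge\vartheta_j$, with $\alpha_s,\vartheta_j$ forms on $X$ depending on $s$. The component of $d\vartheta=0$ with all of $ds_1\cdots ds_m$ is $(-1)^md_X\alpha_s+\sum_j(-1)^{j-1}\partial_{s_j}\vartheta_j=0$, the sign in the sum coming from moving $ds_j$ to its place. Integrating over $\mathcal K$ gives $(-1)^md\int_{\mathcal K}\vartheta=\sum_j(-1)^j\big(\int_{s_j=1}\vartheta-\int_{s_j=0}\vartheta\big)=-\int_{\partial\mathcal K}\vartheta$.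

**Step 2 (the forms $\alpha_I$ and their differentials).** These generalize $\alpha_\iota$ and $\alpha_{\iota\kappa}$. For $I=(\iota_0,\dots,\iota_k)\in\mathcal I^{k+1}$, $0\le k\le n-1$, let
$$c_I:[0,1]^{k+1}\times X\to X,\quad c_I(s,x)=F_{k+1}(p_{\iota_0},\dots,p_{\iota_k},x;s),\qquad\alpha_I=\int_{[0,1]^{k+1}}c_I^*\omega .$$
This is a smooth $(n-k-1)$-form on $X$. Put $\alpha_\emptyset=\omega$. On $\mathbb H^n$ the form $\alpha_{(\iota)}$ is the form $\alpha_{p_\iota}$ of Section 1. Since $c_{\gamma I}(s,\gamma x)=\gamma c_I(s,x)$, we have $\gamma^*\alpha_{\gamma I}=\alpha_I$. Write $(\delta\alpha)_I=\sum_{j=0}^k(-1)^j\alpha_{I\setminus\iota_j}$. The claim is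
$$d\alpha_I=(-1)^k(\delta\alpha)_I\qquad(0\le k\le n-1).\tag{9}$$
Apply (8) with $m=k+1$ to $\vartheta=c_I^*\omega$ and go through the faces:

* The faces $s_j=1$, $j\ge2$, contribute $0$: by (3) there is no dependence on $s_1$.
* The face $s_1=1$ has sign $+1$ and by (2) gives $\alpha_{I\setminus\iota_0}$.
* The faces $s_j=0$, $1\le j\le k$, have sign $(-1)^j$ and by (1) give $\alpha_{I\setminus\iota_j}$.
* The face $s_{k+1}=0$ omits $x$. The map is then independent of $x$, while the fiber integral has degree $n-k>0$ in $x$, so it is $0$.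

Since $(-1)^{m+1}=(-1)^k$, (9) follows. For $k=0$ it says $d\alpha_{(\iota)}=\omega$.

**Step 3 (where the chain of primitives ends).** For $|I|=n$ the form $\alpha_I$ is a function, namely $\alpha_I(x)=\hat w(p_{\iota_0},\dots,p_{\iota_{n-1}},x)$. Let $I=(\iota_0,\dots,\iota_n)$. Then (4) with $k=n+1$, $\eta=\omega$, $d\omega=0$, applied to $[p_{\iota_0},\dots,p_{\iota_n},x]$, gives $(\delta\alpha)_I+(-1)^{n+1}\hat w(p_{\iota_0},\dots,p_{\iota_n})=0$, i.e.
$$(\delta\alpha)_I=(-1)^n\hat w(p_{\iota_0},\dots,p_{\iota_n})\qquad(|I|=n+1).\tag{10}$$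

**Step 4 (assembling).** We weight the $\alpha_I$ with the partition of unity and let the errors cancel in sequence. For $0\le k\le n-1$ let
$$T_k=\sum_{I\in\mathcal I^{k+1}}\alpha_I\wedge\varphi_{\iota_0}d\varphi_{\iota_1}\wedge\dots\wedge d\varphi_{\iota_k},\qquad U_k=\sum_{I\in\mathcal I^{k+1}}\alpha_I\wedge d\varphi_{\iota_0}\wedge\dots\wedge d\varphi_{\iota_k},\qquad U_{-1}=\omega .$$
The $T_k$ are smooth $\Gamma$-invariant $(n-1)$-forms, and the $U_k$ are $n$-forms. Exactly as in (7), the terms omitting $\iota_j$, $j\ge1$, vanish and the term omitting $\iota_0$ survives: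
$$\sum_{I\in\mathcal I^{k+1}}(\delta\alpha)_I\wedge\varphi_{\iota_0}d\varphi_{\iota_1}\wedge\dots\wedge d\varphi_{\iota_k}=U_{k-1}\qquad(0\le k\le n).\tag{11}$$
Since $\alpha_I$ has degree $n-k-1$, the product rule with (9) and (11) gives
$$dT_k=(-1)^kU_{k-1}+(-1)^{n-k-1}U_k\qquad(0\le k\le n-1),\tag{12}$$
and (11) for $k=n$ with (10) gives $U_{n-1}=(-1)^n\Theta$. Put
$$\eta_2=\sum_{k=0}^{n-1}(-1)^{k(n-1)}T_k .$$
(For $n=2$ this is $T_0-T_1$, as in Section 6.) Read off $d\eta_2$ from (12):

* $U_{-1}=\omega$ occurs only in $dT_0$, with coefficient $1$.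
* For $0\le k\le n-2$, $U_k$ has coefficient $(-1)^{k(n-1)+n-k-1}+(-1)^{(k+1)(n-1)+k+1}=0$, since the exponents differ by $2k+1$.
* $U_{n-1}$ occurs only in $dT_{n-1}$, with coefficient $(-1)^{(n-1)^2}=(-1)^{n-1}$, and contributes $(-1)^{n-1}(-1)^n\Theta=-\Theta$.

So $d\eta_2=\omega-\Theta$, and with (7), $d(\eta_1+\eta_2)=\omega$. Both forms are smooth and $\Gamma$-invariant, so $\eta_1+\eta_2$ descends to a smooth form $\eta$ on $M$ with $d\eta=\omega$.

## 10. The comass of $\eta_2$, and the end of the proof of (B)

**Step 1 (the cones that matter are short).** Fix $x$. If a tuple $I$ contributes to $T_k$ at $x$, then $x\in\operatorname{supp}\varphi_\iota$, hence $d(x,p_\iota)\le2$, for all $\iota\in I$. Since $K\le0$, the ball $\bar B(x,2)$ is geodesically convex. So $c_I(\cdot,x)$ takes values in it, and all geodesics used in the coning have length $\le4$.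

**Step 2 (derivatives of iterated cones).** We bound the derivatives that enter $c_I^*\omega$. Since $K\le0$, the formula for $|J|''$ in the proof of Lemma 2, which holds for all Jacobi fields where $J\ne0$, gives $|J|''\ge0$, so $|J|$ is convex. A geodesic $[0,1]\to X$ with one endpoint fixed and the other moving with velocity $v$ thus has a variation field of norm $\le|v|$ everywhere. Consequently:

* $|\partial_{s_j}c_I|\le4$ for all $j$. At the stage where $s_j$ is introduced, this derivative is the velocity of a geodesic of length $\le4$ parametrized on $[0,1]$. Later conings have fixed apex, and they do not increase it.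
* For $v\in T_xX$ the derivative of $c_I$ in direction $v$ has norm $\le|v|$, because $x$ enters only as the apex of the last coning.

**Step 3 (summing up).** By Hadamard $|\alpha_I|_x\le4^{k+1}$ for the contributing $I$. The shuffle bound, (6) and $\sum_\iota\varphi_\iota=1$ give
$$|T_k|_x\le\binom{n-1}k4^{k+1}\sum_{I}\varphi_{\iota_0}|d\varphi_{\iota_1}|\cdots|d\varphi_{\iota_k}|\le\binom{n-1}k4^{k+1}C_1^k ,$$
so
$$\|\eta_2\|_\infty\le\sum_{k=0}^{n-1}\binom{n-1}k4^{k+1}C_1^k=4(1+4C_1)^{n-1}.$$
Together with $\|\eta_1\|_\infty\le C_1^{n-1}\|\beta\|_\infty$ from Section 8, the smooth primitive $\eta$ of $\omega$ on $M$ satisfies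
$$\frac1{h(M)}\le\|\eta\|_\infty\le C_1^{n-1}\|\beta\|_\infty+4(1+4C_1)^{n-1},$$
where the first inequality is the easy half of Proposition 1. Taking the infimum over all bounded $\beta$ with $\delta\beta=\hat\omega$ proves (B). With (A) from Section 5, this completes the proof of the Theorem. $\blacksquare$
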